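# The Class 0 threshold of the random bipartite graph

## Pebbles on a four-cycle, on a path, and on $K_{m,m}$

Put some pebbles on the vertices of a graph. A move picks an edge $uv$ with at least two pebbles on $u$, takes two pebbles off $u$, and puts one pebble on $v$. The other pebble is lost. We fix a root $r$ and ask whether some sequence of moves brings a pebble to $r$.

Take the four-cycle with vertices $r,a,x,b$ in cyclic order, and place four pebbles on it with $r$ empty. If $a$ or $b$ holds two pebbles, one move finishes. Otherwise each of $a,b$ holds at most one, so $x$ holds at least two. If $a$ holds one pebble, the move $x\to a$ gives $a$ two pebbles, and then $a\to r$; the same works for $b$. If $a$ and $b$ are both empty, then $x$ holds four, and two moves $x\to a$ followed by $a\to r$ finish. So four pebbles, placed anywhere, reach any root of the four-cycle.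

Now delete one edge. The graph becomes a path $P_4$ with vertices $v_0,v_1,v_2,v_3$. Put seven pebbles on $v_3$ and let $r=v_0$. Give a pebble at distance $d$ from $r$ the weight $2^{-d}$. A move from $u$ to $v$ destroys weight $2\cdot2^{-{\rm dist}(u,r)}$ and creates weight $2^{-{\rm dist}(v,r)}\le 2\cdot 2^{-{\rm dist}(u,r)}$, so the total weight never increases. It starts at $7/8$, and a pebble on $r$ has weight $1$. So even seven pebbles can fail on $P_4$, and the loss of one edge has changed the behavior completely. The same weight count shows that seven pebbles on the vertex of $C_6$ opposite to $r$ do not reach $r$.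

A dense family behaves well. On $K_{m,m}$ with $m\ge2$, place $2m$ pebbles, with $r\in V_1$ empty. If a vertex of $V_2$ has two pebbles, we are done. Otherwise $V_2$ holds at most $m$ pebbles, so at least $m$ pebbles lie on the $m-1$ vertices of $V_1\setminus\{r\}$, and some vertex $v$ there has at least two. If a vertex $w\in V_2$ has one pebble, play $v\to w$ and then $w\to r$. If $V_2$ is empty, all $2m$ pebbles lie on $m-1$ vertices, and the number of available moves is
$$\sum_v\lfloor C(v)/2\rfloor\ge\frac{2m-(m-1)}2=\frac{m+1}2>1,$$
hence at least $2$. We send two pebbles to the same vertex of $V_2$ and then one to $r$.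

So with as many pebbles as vertices, $K_{m,m}$ always succeeds, while sparse bipartite graphs can fail. If we keep each edge of $K_{m,m}$ independently with probability $p$, for which $p$ does success set in? For $m=2$ the answer is complete: a spanning subgraph of $K_{2,2}$ other than $K_{2,2}$ itself is disconnected or is $P_4$, so success has probability exactly $p^4$. The notes treat $m\to\infty$.

## Class 0, thresholds, and what will be proved

All graphs are simple.

**Definition (pebbling).** A *configuration* on $G=(V,E)$ is a function $C:V\to\mathbb N$, of size $|C|=\sum_vC(v)$. A *pebbling step* along an edge $uv$ removes $2$ pebbles from $u$ and adds $1$ to $v$. A vertex $r$ is *reachable* by $C$ if some sequence of steps, keeping all counts nonnegative, yields a configuration with at least one pebble on $r$. For connected $G$ the *pebbling number* $\pi(G)$ is the smallest $t$ such that every configuration of size $t$ can reach every root.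

One always has $\pi(G)\ge|V|$: one pebble on every vertex except $r$ permits no step at all, and neither does any smaller sub-configuration of it.

**Definition (Class 0).** A connected graph $G$ is *Class 0* if $\pi(G)=|V(G)|$. Disconnected graphs are not Class 0.

We have seen that $C_4$ and $K_{m,m}$ $(m\ge2)$ are Class 0, while $P_4$ and $C_6$ are not. Adding edges to a Class 0 graph only adds possible steps, and $\pi\ge|V|$ always, so the larger graph is again Class 0: the property is *monotone*.

**Definition (model and threshold).** $\mathcal B_{m,p}$ is the random bipartite graph with parts $V_1,V_2$ of size $m$, in which each of the $m^2$ possible edges appears independently with probability $p=p(m)$. Write $f\ll g$ or $g\gg f$ if $f/g\to0$ as $m\to\infty$. The threshold ${\sf t}_{\mathcal B}(\mathcal P)$ of a property $\mathcal P$ is the set of functions $t=t(m)$ (taken positive) such that $p\gg t$ implies $\Pr(\mathcal B_{m,p}\text{ has }\mathcal P)\to1$ and $p\ll t$ implies $\Pr(\mathcal B_{m,p}\text{ has }\mathcal P)\to0$.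

As an example, let $\mathcal P$ be "there is an edge". If $p\ll m^{-2}$ the expected number of edges $m^2p$ tends to $0$; if $p\gg m^{-2}$ then $(1-p)^{m^2}\le e^{-pm^2}\to0$. So $m^{-2}$ belongs to the threshold. By a theorem of Bollobás and Thomason, thresholds of monotone properties are nonempty. The problem of finding ${\sf t}_{\mathcal B}({\rm Class\ }0)$ comes from Glenn Hurlbert, "Recent Progress in Graph Pebbling", arXiv:math/0509339 (2005).

Throughout, $\log$ is natural, $n=2m$ is the number of vertices, "whp" means with probability tending to $1$ as $m\to\infty$, $\delta$ is the minimum degree, $N(A)$ is the set of vertices with a neighbor in $A$, and $N_j[v]$ is the set of vertices at distance at most $j$ from $v$.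

**Theorem 1.** If $p\gg\log m/m$, then $\mathcal B_{m,p}$ is whp Class 0. If $p\ll\log m/m$, then whp it is not. Hence ${\sf t}_{\mathcal B}({\rm Class\ }0)$ is exactly the set of functions $t=\Theta(\log m/m)$.

**Theorem 2.** Give the edges of $K_{m,m}$ i.i.d. uniform $[0,1]$ labels and let $G_p$ consist of the edges with label $\le p$, so that $G_p\sim\mathcal B_{m,p}$.

1. Whp the process $(G_p)$ becomes Class 0 exactly at the moment when its minimum degree becomes $3$.
2. If $p=\frac{\log m+2\log\log m+c_m}{m}$, then $\Pr(\mathcal B_{m,p}\text{ is Class }0)$ tends to $0$, $e^{-e^{-c}}$, $1$ according as $c_m\to-\infty$, $c_m\to c\in\mathbb R$, $c_m\to+\infty$.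

## Isolated vertices, and two poor vertices far apart

**The lower bound in Theorem 1.** The purpose is to show that below $\log m/m$ the graph is not even connected. Let $p\ll\log m/m$. For large $m$ we have $p\le\log m/(2m)$, and $(1-p)^m\ge e^{-mp-mp^2}\ge\frac12m^{-1/2}$. Degrees of different vertices of $V_1$ are independent, so
$$\Pr(\text{no isolated vertex in }V_1)=(1-(1-p)^m)^m\le\exp(-m(1-p)^m)\le\exp(-\tfrac12m^{1/2})\to0.$$
A graph with an isolated vertex is disconnected, hence not Class 0.

Connectedness is not enough, however. On the path with five vertices, let $r$ and $x$ be the two ends, put four pebbles on $x$, one on the middle vertex, and none elsewhere. That is five pebbles on five vertices. The only way forward is to play $x$ twice, then its neighbor once, then the middle vertex once. This leaves a single pebble next to $r$, and the play is over. The mechanism is that pebbles leaving $x$ must cross an empty neighborhood, at a loss of a factor four, and pebbles entering $r$ must cross another one. Here is the general form.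

**Lemma 3.** Let $G$ be connected with $n$ vertices, and let $r,x$ be vertices with ${\rm dist}(r,x)\ge4$ and $\deg r+\deg x\le5$. Then $\pi(G)>n$.

*Proof.* We write down a bad configuration and count steps. Let $N=N(r)$, $Q=N(x)$, $s=|N|$, $t=|Q|$, and $W_0=V\setminus(N\cup Q\cup\{r,x\})$. Because ${\rm dist}(r,x)\ge4$, the sets $N\cup\{r\}$ and $Q\cup\{x\}$ are disjoint and there is no edge between $N$ and $Q$. Let $C=0$ on $N\cup Q\cup\{r\}$, let $C(x)=s+t+2\le7$, and let $C=1$ on $W_0$. The $s+t+2$ vertices outside $W_0$ carry $s+t+2$ pebbles in total, so $|C|=n$.

Suppose some sequence of steps reaches $r$, and stop it at the first pebble on $r$. Count its steps: $a$ from $x$ to $Q$; $a'$ from $Q$ to $x$; $q_{out}$ from $Q$ to $W_0$; $q_{in}$ from $W_0$ to $Q$; $p_{in}$ from $W_0$ to $N$; $n_{out}$ from $N$ to $W_0$. Exactly one step goes from $N$ to $r$, and none goes out of $r$. The remaining steps are inside $N$, $Q$ or $W_0$. Steps inside $N$ or $Q$ only lose pebbles there. The final contents of $\{x\}$, $Q$, $N$ are nonnegative, so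
$$2a\le7+a',\qquad a+q_{in}\ge2a'+2q_{out},\qquad p_{in}\ge2n_{out}+2.$$

Now consider $\Phi=\sum_{v\in W_0}\max(C(v)-1,0)$, which starts at $0$ and is never negative. Taking two pebbles from a vertex of $W_0$ lowers its term by at least $1$, and adding one pebble raises a term by at most $1$. So a step inside $W_0$ does not increase $\Phi$, a step leaving $W_0$ decreases it by at least $1$, and a step entering $W_0$ increases it by at most $1$. Therefore
$$p_{in}+q_{in}\le q_{out}+n_{out}\le q_{out}+\frac{p_{in}}2-1 .$$
Hence $q_{out}\ge p_{in}/2+1+q_{in}\ge2+q_{in}$, using $p_{in}\ge2$. Then $a\ge2a'+2q_{out}-q_{in}\ge2a'+4$, so $2a\ge4a'+8>7+a'$, a contradiction.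

So $C$ does not reach $r$, and no sub-configuration of $C$ does either. Hence for every $t\le n$ some configuration of size $t$ fails, and $\pi(G)>n$. $\square$

A vertex of degree $2$ and a distant vertex of degree $3$ already prevent Class 0. Theorem 2 says that whp, once the minimum degree is $3$, nothing else does.

## Sliding a surplus pebble along a path of ones

Assume the random graph is connected with small diameter. We need to show that $n$ pebbles on $n$ vertices always reach $r$. A sensible first approach is to look for a full vertex: if some vertex has $2^{\rm diam}$ pebbles, halve repeatedly along a shortest path to $r$. If no vertex is that full, first gather pebbles on a few vertices. Gathering works when the surplus is large and stops working on nearly flat configurations. Let $C(r)=0$, $C(v)=2$ for one vertex $v$, and $C=1$ elsewhere. There is exactly one surplus pebble; only one step can be made at the beginning, and nothing can be piled up by halving.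

That configuration succeeds for a different reason. On a path of ones, a surplus pebble moves without loss:
$$(2,1,1,1)\to(0,2,1,1)\to(0,0,2,1)\to(0,0,0,2).$$
So a vertex with $2$ pebbles, joined to a neighbor of $r$ by a path of vertices with at least $1$ pebble, suffices.

This second approach also has an exact breaking point. Suppose every neighbor of $r$ is empty. Then some neighbor $a$ of $r$ must receive two pebbles, so two vertices next to $a$ must each get two pebbles, and two slides are needed. A slide empties its path, so the second slide cannot cross the first. For example, let $c$ be adjacent to $s_1,s_2,y_1,y_2$ and nothing else happen, with two pebbles on each $s_i$ and one on each of $c,y_1,y_2$. Then $c$ cannot provide both $y_1$ and $y_2$ with a second pebble. To check this, let $\eta$ be the number of steps from $\{y_1,y_2\}$ to $c$ and $\sigma$ the number from $c$ to $\{s_1,s_2\}$. There are at most $2+\sigma/2$ steps from the $s_i$ into $c$, and at least $2+2\eta$ steps from $c$ to the $y_i$ are needed. The final content of $c$ would be at most $1+(2+\sigma/2)+\eta-2(2+2\eta)-2\sigma<0$.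

What we need, then, are *vertex-disjoint* paths through a region in which every vertex carries a pebble. Menger's theorem supplies them if the region expands well. Three difficulties remain: the empty vertices must be cut away so that the rest still expands; some surplus may be trapped among empty vertices; and $r$ may be far from the region, so that many slides must be combined. The number $z$ of empty vertices controls all three. When $|C|=n$, it equals the total surplus $\sum_{C(v)\ge2}(C(v)-1)$, because $\sum_v(C(v)-1)=0$.

## Five properties of the graph, and why the random graph has them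

**Definition (good graph).** Let $\log m\le D\le3\log m$ and
$$b=\frac D{3200},\qquad M=\frac n{D^{1/10}},\qquad R=\Big\lfloor\frac{\log m}{20\log D}\Big\rfloor .$$
A bipartite graph $G$ with parts $V_1,V_2$ of size $m$, together with a set $T\subset V$ of *thin* vertices (the others are *fat*), is *good* if:

* (G1) all degrees are in $[3,10D]$, and every fat vertex has degree $\ge D/100$.
* (G2) distinct thin vertices are at distance $\ge5$, and $|T|\le m^{0.2}$.
* (G3) if $\emptyset\ne A\subset V$, $B\subset V$, $|B|\le M$ and every $a\in A$ has at least $D/400$ neighbors in $B$, then $|B|>b|A|$.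
* (G4) if $A\subset V_1$, $A'\subset V_2$ have size $\ge m/D^{1/5}$, there is an edge between them.
* (G5) every set of $s\le4R+1$ vertices spans at most $s$ edges.

Here $D$ is roughly the average degree. Thin vertices are the exceptional poor ones: with $D=1000$, a fat vertex has degree at least $10$, and a vertex of degree $3$ must be thin. Property (G3) says sets that receive many edges are large, so neighborhoods grow by a factor $b$ until they reach size $M$. Property (G5) says small pieces are almost trees: a six-cycle ($6$ vertices, $6$ edges) is allowed, but $K_{2,3}$ ($5$ vertices, $6$ edges) is not, as soon as $4R+1\ge5$.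

**Theorem 4.** There is an absolute $m_0$ such that for $m\ge m_0$ every good graph is Class 0.

**Lemma 5.** Let $p_-\le p_+$ with $p_-\ge0.99p_+$ and $\log m\le mp_-\le mp_+\le3\log m$. Put $D=mp_+$, $G_\pm=G_{p_\pm}$ (as in Theorem 2), and $T=\{v:\deg_{G_-}(v)<D/100\}$. Whp, every $G$ with $G_-\subset G\subset G_+$ and $\delta(G)\ge3$ is good (with this $D$ and $T$).

In all proofs $m$ is assumed sufficiently large; then $D$ and $b$ are as large as we need, since $D\ge\log m$.

*Proof of Lemma 5.* We bound the failure probability of each property, in whichever of $G_-$, $G_+$ makes the property hardest.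

**(G1): no vertex is too rich.** Fat vertices have $\deg_G\ge\deg_{G_-}\ge D/100$, and $\delta(G)\ge3$ is assumed. With $k=\lceil10D\rceil$, the expected number of vertices of degree $\ge10D$ in $G_+$ is at most $2m\binom mkp_+^k\le2m(eD/k)^k\le2m(e/10)^{10D}\le2me^{-13D}\to0$.

**(G2): thin vertices are few and far apart.** We use the Chernoff bound $\Pr({\rm Bin}\le\alpha\mu)\le\exp(-\mu(1-\alpha+\alpha\log\alpha))$ for $0<\alpha<1$ and a binomial of mean at least $\mu$. Since $(m-2)p_-\ge0.98D$, take $\mu=0.98D$ and $\alpha=1/98$, so that $\alpha\mu=D/100$. As $0.98\,(1-\frac1{98}-\frac{\log98}{98})>0.9$,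
$$\Pr({\rm Bin}(m-2,p_-)<D/100)\le e^{-0.9D}\le m^{-0.9}.$$
So $E|T|\le2m\cdot m^{-0.9}=2m^{0.1}$, and $|T|\le m^{0.2}$ whp by Markov.

If two thin vertices are at distance $\ell\in\{1,2,3,4\}$ in $G_+$, there is a path $v_0\dots v_\ell$ in $G_+$ with $v_0,v_\ell$ thin. Consider the potential edges at $v_0$ not going to $v_1$ or $v_\ell$, those at $v_\ell$ not going to $v_{\ell-1}$ or $v_0$, and the path edges. These three families are disjoint, so events about them are independent. The first two families each have at least $m-2$ members, of which fewer than $D/100$ are in $G_-$. So the expected number of such paths is at most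
$$\sum_{\ell\le4}2m\cdot m^\ell p_+^\ell\,m^{-1.8}\le8m^{-0.8}(3\log m)^4\to0 .$$
Distances in $G\subset G_+$ are at least those in $G_+$. We record for later use that whp distinct vertices of $T$ are at distance $\ge5$ even in $G_+$.

**(G3): neighborhoods grow.** A violating pair for $G$ is one for $G_+$, so we treat $G_+$. If $(A,B)$ is violating, then $|B|\le M$ and $|B|\le b|A|$. Let $A_1$ be the larger of $A\cap V_1,A\cap V_2$, and $B_1$ the part of $B$ on the other side. With $a=|A_1|\ge1$ and $\beta=|B_1|$ we have $\beta\le M$ and $\beta\le b|A|\le2ab=aD/1600$, and every vertex of $A_1$ has at least $D/400$ neighbors in $B_1$, so $\beta\ge1$. Put $\xi=\beta/m\le2D^{-1/10}$ and $j=\lceil D/400\rceil$. For fixed $A_1,B_1$ the probability is at most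
$$\Big[\tbinom\beta jp_+^j\Big]^a\le\Big(\frac{e\beta p_+}j\Big)^{ja}\le(400e\xi)^{aD/400}\le\exp\Big(-\frac{aD}{800}\log\frac e\xi\Big).$$
For the last two inequalities: $e\beta p_+/j\le e\xi D\cdot400/D=400e\xi<1$, and $\log\frac1{400e\xi}\ge\frac12\log\frac e\xi$ because $\xi$ is small for large $D$.

The number of choices of $(A_1,B_1)$ with given $a,\beta$ on given sides is at most $(em/a)^a(e/\xi)^\beta$. Here $\beta\log(e/\xi)\le\frac{aD}{1600}\log(e/\xi)$. Also $m/a\le D/\xi$ and $D\le(2/\xi)^{10}$, so $\log(em/a)\le\log D+\log(e/\xi)\le11\log(e/\xi)$. The union bound gives at most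
$$\exp\Big(a\log\frac e\xi\Big(11+\frac D{1600}-\frac D{800}\Big)\Big)\le\exp\Big(-\frac{aD}{3200}\cdot\frac{\log D}{10}\Big)\le m^{-a\log D/32000},$$
because $11\le D/3200$, $\log(e/\xi)\ge\log(eD^{1/10}/2)\ge\frac1{10}\log D$, and $D\ge\log m$. When $\log D\ge64000$ this is at most $m^{-2a}$. Summing over the two sides, over $\beta\le m$ and over $a\ge1$ gives at most $2m\cdot2m^{-2}=o(1)$.

**(G4): large sets see each other.** It suffices to treat $G_-$ and sets of size exactly $a=\lceil m/D^{1/5}\rceil$. The failure probability is at most
$$\tbinom ma^2(1-p_-)^{a^2}\le\exp\big(2a\log(em/a)-p_-a^2\big)\le\exp\big(a(2+\tfrac25\log D-0.99D^{4/5})\big)\to0 .$$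

**(G5): small sets are almost trees.** It suffices to treat $G_+$. The expected number of $s$-sets spanning at least $s+1$ edges is at most
$$\tbinom{2m}s\tbinom{s(s-1)/2}{s+1}p_+^{s+1}\le\Big(\frac{2em}s\Big)^s\Big(\frac{es}2\Big)^{s+1}p_+^{s+1}=(e^2D)^s\frac{esD}{2m}.$$
For $s\le4R+1$ we have $(e^2D)^s\le e^2D\exp\big(\frac{\log m}{5\log D}(2+\log D)\big)\le m^{0.3}$. So the sum over $s\le4R+1$ is at most $(4R+1)^2m^{0.3}eD/(2m)=o(1)$. $\square$

The rest of the argument, up to the proof of Theorem 1, is deterministic.

## Growth of neighborhoods and the diameter

Let $G$ be good. By (G2) every vertex has at most one thin neighbor, all neighbors of a thin vertex are fat, and the neighborhoods of distinct thin vertices are disjoint. Let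
$$t_0=\Big\lfloor\frac{\log M}{\log b}\Big\rfloor,\qquad\text{so } b^{t_0}\le M<b^{t_0+1},\qquad H=2^{2t_0+10}.$$
Since $\log b\sim\log D\sim\log\log m$, we have $t_0=O(\log m/\log D)$. Hence $H=m^{o(1)}$, and also $t_0\ge5$ and $H\ge D^2$. For a set $A$ of fat vertices put $A^{(0)}=A$ and $A^{(j+1)}=N(A^{(j)})\setminus T$.

**Lemma 6.**
(a) For nonempty fat $A$: $|A^{(j)}|\ge\min(b^j|A|,M)$.
(b) For $j\ge1$, $N_j[v]$ contains at least $\min(b^{j-1},M)$ fat vertices, and at least $\min(b^j,M)$ if $v$ is fat.
(c) $G$ is connected and ${\rm diam}(G)\le2t_0+6$; hence a configuration with $\ge H$ pebbles on one vertex reaches every root.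

*Proof.* (a) Each $a\in A$ has at least $D/100-1\ge D/400$ neighbors in $N(A)\setminus T$. If $|N(A)\setminus T|\le M$, then (G3) gives $|N(A)\setminus T|>b|A|$. So $|A^{(1)}|\ge\min(b|A|,M)$, and we iterate.

(b) If $v$ is fat, $\{v\}^{(j)}\subset N_j[v]$. If $v$ is thin, take a neighbor $u$, which is fat, and use $\{u\}^{(j-1)}\subset N_j[v]$.

(c) Given $v,w$, pick fat $u\in N_1[v]$ and $u'\in N_1[w]$. The sets $\{u\}^{(t_0+1)}$, $\{u'\}^{(t_0+1)}$, $\{u'\}^{(t_0+2)}$ each lie in one part and have size $\ge M\ge m/D^{1/5}$. One of the last two lies in the part opposite to the first, and (G4) gives an edge. So ${\rm dist}(v,w)\le1+(t_0+1)+1+(t_0+2)+1=2t_0+6$. From $H\ge2^{2t_0+6}$ pebbles on one vertex, repeated halving along a shortest path reaches any root. $\square$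

Below, "$v$ sends $f$ pebbles to $w$ from its own pebbles" means: move $2^df$ pebbles of $v$ along a shortest path of length $d={\rm dist}(v,w)$. Intermediate vertices pass on everything they receive and lose nothing of what they had. Several such transfers can therefore be done one after another without disturbing each other.

**Set-up for the proof of Theorem 4.** From here until the end of the section "Counting when at most $b/2$ vertices are empty", $G$ is good, $m$ is large, and we suppose for contradiction that $C$ is a configuration with $|C|=n$ and that $r$ is not reachable. Then $C(r)=0$, and $C(v)<H$ for all $v$ by Lemma 6(c). Let $Z=\{C=0\}\ni r$, $z=|Z|\ge1$, and $L=\{C\ge2\}$. Since $\sum_v(C(v)-1)=0$,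
$$\sum_{v\in L}(C(v)-1)=z.\tag{1}$$

## There are few empty vertices: $z\le M/4$

This step shows that if many vertices were empty, the surplus could be gathered on one vertex. For this we amplify.

**Definition (rich).** A configuration is *$\theta$-rich* if $\sum_{v\notin T,\,C(v)\ge\theta}C(v)\ge n/\theta$.

For instance, $n/16$ pebbles spread over fat vertices in heaps of at least $16$ make a configuration $16$-rich, while a configuration with one pebble on each vertex is not $\theta$-rich for any $\theta\ge16$.

**Lemma 7.** If a configuration is $\theta$-rich for some $\theta\ge16$, it reaches every root.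

*Proof.* The plan is to turn a $\theta$-rich configuration into a $\theta^2$-richer one until some heap has $H$ pebbles. If $\theta\ge H$, some vertex has $\ge H$ pebbles and Lemma 6(c) applies. Otherwise let $t=\lfloor\log_{16}\theta\rfloor\ge1$. Since $16^t\le\theta<H=4^{t_0+5}$, we have $t<(t_0+5)/2\le t_0$.

Let $J$ be a maximal set of fat vertices at pairwise distance $>2t$. The balls $N_t[v]$, $v\in J$, are disjoint and have size at least $b^t$ by Lemma 6(b) (recall $b^t\le b^{t_0}\le M$), so $|J|\le n/b^t$. By maximality every fat vertex is within $2t$ of $J$.

Let $\mathcal N\ge n/\theta$ be the sum in the definition. Each fat $v$ with $C(v)\ge\theta\ge16^t$ uses its own pebbles to put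
$$\Big\lfloor\frac{C(v)}{4^t}\Big\rfloor\ge\frac{C(v)}{2\cdot4^t}$$
pebbles on a vertex of $J$ within distance $2t$. If $v\in J$, we choose $v$ itself and simply count that many of its own pebbles as received. So $J$ receives at least $\mathcal N/(2\cdot4^t)$ pebbles. Let $\theta'=\mathcal N/(4\cdot4^t|J|)$. The vertices of $J$ receiving less than $\theta'$ receive together at most $\mathcal N/(4\cdot4^t)$. So those receiving at least $\theta'$ receive in total at least
$$\frac{\mathcal N}{4\cdot4^t}\ge\frac n{\theta\cdot4\cdot4^t}\ge\frac n{\theta^2},$$
since $4^t\le\sqrt\theta$ and $4\le\sqrt\theta$. Moreover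
$$\theta'\ge\frac{n/\theta}{4\cdot4^t\,n/b^t}=\frac{(b/4)^t}{4\theta}\ge\theta^2,$$
because $\theta<16^{t+1}$ gives $4\theta^3<4\cdot16^{3(t+1)}=2^{12t+14}\le2^{26t}\le(b/4)^t$. As $n/\theta^2\ge n/\theta'$, the new configuration is $\theta'$-rich with $\theta'\ge\theta^2$. Iterate until $\theta\ge H$. $\square$

**Few fat vertices have a surplus.** Let $\theta=D^{1/3}$ and $\ell=|L\setminus T|$. We claim $\ell<2n/\theta$. Start with $L'=L\setminus T$. While some fat $v$ has at least $\theta$ neighbors in $L'$, put $F_v=N(v)\cap L'$ and remove $F_v$ from $L'$. Each $v$ is used at most once, since afterwards it has no neighbors in $L'$. At the end each fat vertex has fewer than $\theta$ neighbors in $L'$, while each $u\in L'$ has at least $D/100-1\ge D/200$ fat neighbors. Counting edges, $|L'|\cdot D/200\le\theta n$, so $|L'|\le200\theta n/D=200nD^{-2/3}\le n/\theta$.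

Let every removed vertex $u\in F_v$ send one pebble to $v$. A used vertex $v$ may itself have to send a pebble, but only if $C(v)\ge2$ at the start, and then it pays with two pebbles it already had. So $v$ ends with at least $|F_v|\ge\theta$ pebbles. If $\ell\ge2n/\theta$, at least $n/\theta$ vertices were removed, so the new configuration is $\theta$-rich and Lemma 7 gives a contradiction. This proves the claim.

**Conclusion.** By Lemma 7, $C$ is not $\sqrt\theta$-rich (note $\sqrt\theta=D^{1/6}\ge16$). Split $L$ into fat vertices with $C<\sqrt\theta$, fat vertices with $C\ge\sqrt\theta$, and thin vertices. By (1),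
$$z\le\sum_LC\le\sqrt\theta\,\ell+\frac n{\sqrt\theta}+H|T|\le\frac{4n}{\sqrt\theta}=4nD^{-1/6}\le\frac M4,$$
where we used $\sqrt\theta\,\ell\le2n/\sqrt\theta$ and $H|T|\le m^{0.2+o(1)}\le n/\sqrt\theta$.

## The core, and disjoint paths inside it

This step cuts away the empty vertices together with everything too closely attached to them, so that the remaining region carries a pebble everywhere and still expands.

**Definition (core).** Starting from $Z$, add one at a time fat vertices having at least $D/200$ neighbors in the current set, as long as possible. Let $B$ be the final set and $W=V\setminus(B\cup T)$ the *core*.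

To see the procedure on a toy case, replace $D/200$ by $2$ on the six-cycle $1,\dots,6$ with $Z=\{1,3\}$ and no thin vertices. Vertex $2$ has two neighbors in $Z$ and is added. Then $4$ and $6$ have one neighbor each in $\{1,2,3\}$ and $5$ has none, so the process stops with $B=\{1,2,3\}$ and $W=\{4,5,6\}$.

**$B$ is hardly larger than $Z$.** Let $B_i\ne Z$ be a current set with $|B_i|\le M$. Every vertex of $B_i\setminus Z$ has at least $D/200\ge D/400$ neighbors in $B_i$, so (G3) for the pair $(B_i\setminus Z,B_i)$ gives $|B_i|>b(|B_i|-z)$, i.e. $|B_i|<zb/(b-1)\le2z\le M/2$. As sizes start at $z\le M/4$ and grow by one, they never exceed $M$, so this bound persists. Hence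
$$|B|\le(1+2/b)z\le2z\le M/2,\qquad|B\setminus Z|\le\frac z{b-1},\qquad B=Z\text{ if }z\le b/2.\tag{2}$$
In the second inequality one has $<$ if $B\ne Z$, so $z\le b/2<b-1$ would give $|B\setminus Z|<1$; this forces $B=Z$. The core is nonempty since $|B|+|T|<n$. All its vertices are fat and have at least one pebble.

**Lemma 8.** Every $v\in W$ has at least $D/200-1$ neighbors in $W$. If $\emptyset\ne A\subset W$ and every vertex of $A$ has at most $D/1000$ neighbors in $Y\subset V$, then $|(N(A)\cap W)\setminus Y|\ge\min(b|A|,M)$.

*Proof.* A vertex $v\in W$ has degree $\ge D/100$, fewer than $D/200$ neighbors in $B$ (otherwise it would have been added), and at most one in $T$. So each vertex of $A$ has at least $D/200-1-D/1000\ge D/400$ neighbors in $(N(A)\cap W)\setminus Y$, and (G3) applies. $\square$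

**Lemma 9 (linkage).** Let $F\subset W$ and $S,X\subset W\setminus F$ with $|S|=|X|=q$, $1\le q\le M/2$, such that every vertex of $W\setminus F$ has at most $D/3000$ neighbors in each of $F,S,X$. Then $G[W\setminus F]$ contains $q$ vertex-disjoint $S$–$X$ paths (trivial paths allowed).

*Proof.* Suppose not. By Menger's theorem some $Y\subset W\setminus F$ with $|Y|<q$ meets all $S$–$X$ paths of $G[W\setminus F]$. Let $A_X$ and $A_S$ be the sets of vertices of $W\setminus(F\cup Y)$ reachable in $G[W\setminus(F\cup Y)]$ from $X\setminus Y$ and $S\setminus Y$ respectively. Both are nonempty because $|Y|<q$. They are disjoint and have no edges between them, since otherwise an $S$–$X$ path would avoid $Y$. Put $A=A_X$. All neighbors of $A$ in $W\setminus F$ lie in $A\cup Y$.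

*First, $A$ cannot be small.* Suppose $|A|\le n/D^{1/4}$. Lemma 8, removing $F\cup X$ (at most $2D/3000\le D/1000$ neighbors), gives $|(N(A)\cap W)\setminus(F\cup X)|\ge\min(b|A|,M)\ge2|A|$. At least $|A|$ of these vertices are outside $A$, hence in $Y\setminus X$. Also $X\setminus A\subset Y$. So $|Y|\ge(q-|A\cap X|)+|A|\ge q$, a contradiction. Thus $|A_X|>n/D^{1/4}$, and by symmetry $|A_S|>n/D^{1/4}$.

*Second, $A$ is large in both parts.* One part $V_i$ contains at least $n/(2D^{1/4})$ vertices of $A$. By Lemma 8, removing $F$, these have at least $\min(bn/(2D^{1/4}),M)=M$ neighbors in $W\setminus F$, all in $V_{3-i}$. They lie in $A\cup Y$, so at least $M-|Y|\ge M/2$ of them are in $A$. Since $M/2\ge n/(2D^{1/4})$, the same argument applied to $A\cap V_{3-i}$ gives $|A\cap V_i|\ge M/2$. So $A_X$, and likewise $A_S$, has at least $M/2\ge m/D^{1/5}$ vertices in each part. Then (G4) gives an edge between $A_X\cap V_1$ and $A_S\cap V_2$, a contradiction. $\square$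

**Transport.** Suppose a configuration has $\ge1$ pebble on every vertex of $W\setminus F$ and $\ge2$ on every vertex of $S$. Then sliding along the paths of Lemma 9 yields $\ge2$ pebbles on every vertex of $X$, using only pebbles on $W\setminus F$. Indeed, the $q=|S|=|X|$ paths are disjoint, so every vertex of $S$ is the start of exactly one path and every vertex of $X$ is the end of exactly one. On each path the start has $\ge2$ pebbles and sends one to the next vertex, which then has $\ge2$, and so on; different paths do not interfere.

## At least a quarter of the surplus can get out to the core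

Some surplus may sit too deep among empty vertices to arrive anywhere. This step bounds the loss. Let
$$L^*=\{v\in L:C(v)\ge2^{{\rm dist}(v,W)}\},$$
the vertices that can put a pebble on a core vertex from their own pebbles, together with $L\cap W$. A vertex with $3$ pebbles at distance $2$ from $W$ is not in $L^*$; with $4$ pebbles it would be.

**Claim.** $\sum_{v\in L^*}(C(v)-1)\ge z/4$.

*Proof.* For $i\ge1$ let $A_i$ be the set of $v\in L\setminus L^*$ with $2^i\le C(v)<2^{i+1}$. For such $v$ we have ${\rm dist}(v,W)>i$, so every fat vertex within distance $i$ of $A_i$ is in $B$.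

Let $A_i^f$ and $A_i^t$ be the fat and thin parts. If $A_i^f\ne\emptyset$, then $(A_i^f)^{(i)}\subset B$ and $|B|<M$, so $b^i|A_i^f|\le|B|$ by Lemma 6(a). If $A_i^t\ne\emptyset$, then $N(A_i^t)$ consists of at least $3|A_i^t|$ fat vertices, because degrees are at least $3$ and these neighborhoods are disjoint; and $(N(A_i^t))^{(i-1)}\subset B$, so $3b^{i-1}|A_i^t|\le|B|$. As $C(v)-1\le2^{i+1}-2$ on $A_i$,
$$\sum_{L\setminus L^*}(C-1)\le|B|\sum_{i\ge1}(2^{i+1}-2)\Big(b^{-i}+\frac1{3b^{i-1}}\Big).$$
The term $i=1$ is $\frac23+\frac2b$. For $i\ge2$ and $b\ge4$ the bracket is at most $\frac23b^{-(i-1)}$, so these terms sum to at most $\frac83\sum_{k\ge1}(2/b)^k\le11/b$. By (2) the right side is at most $(1+\frac2b)(\frac23+\frac{13}b)z\le\frac34z$, and (1) gives the claim. $\square$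

Three ranges of $z$ remain. Each is now led to a contradiction.

## Gathering in the core when $z\ge H^4$

Here there is enough surplus to gather $H$ pebbles on one vertex, and the ones in the core remove the rounding loss from halving.

As $C<H$, the claim gives $|L^*|\ge z/(4H)$. Each $v\in L^*\setminus W$ uses its own pebbles to put one pebble on a nearest core vertex. The resulting configuration has $1+e(u)$ pebbles on $u\in W$, with $e(u)\ge0$ and $\sum_We\ge|L^*|$, because each vertex of $L^*\cap W$ already had a surplus of at least $1$.

Let $G'=G[W]$ and let $J\subset W$ be maximal with pairwise $G'$-distances $>2t_0$. By Lemma 8, iterated with $Y=\emptyset$, balls of radius $t_0$ in $G'$ have size $\ge\min(b^{t_0},M)=b^{t_0}$. The balls around $J$ are disjoint, so $|J|\le n/b^{t_0}<nb/M=bD^{1/10}\le D^2$. By maximality every vertex of $W$ is within $G'$-distance $2t_0$ of $J$. Take a spanning forest of $G'$ with roots $J$ in which each other vertex has a parent one step closer to $J$; its depth is at most $2t_0$.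

Process non-root vertices from the deepest on. A vertex $u$ that has received $f$ pebbles sends $\lfloor(1+e(u)+f)/2\rfloor\ge(e(u)+f)/2$ pebbles to its parent. By induction, the surplus $e(u)$ at depth $d$ contributes at least $2^{-d}e(u)$ at its root, so the roots end with a total of at least $4^{-t_0}\sum e$. Some root has at least
$$\frac z{4H\cdot4^{t_0}D^2}=\frac{2^{10}z}{4H^2D^2}\ge\frac{2^8H^2}{D^2}\ge H$$
pebbles, since $4^{t_0}=H/2^{10}$, $z\ge H^4$ and $H\ge D^2$. Lemma 6(c) gives a contradiction.

## A tree of slides in the middle range $b/2<z<H^4$

Now gathering on one vertex is too wasteful. Instead we place many slides at the leaves of a tree whose root is the core vertex nearest to $r$. The tree must have enough leaves that halving at each level still leaves $2^k$ pebbles at its root, where $k$ is the distance from there to $r$. With two children per vertex, the number arriving at each level would stay at $2$; with four children it doubles at each level.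

**Parameters.** This part shows that all relevant distances are small. Since $z>b/2$, $z$ is large. Let $h$ be the least integer with $b^{h-1}\ge3z$. As $3z>b$, $h\ge3$. Then $b^{h-2}<3z$, so $2^h\le4(3z)^{\log2/\log b}\le z^{0.01}$, because the exponent $\log2/\log b$ is below $0.005$ and $z$ is large. Also $h\le2+\log(3H^4)/\log b=O(\log m/\log^2D)$, so $h+1\le R$.

Let $k={\rm dist}(r,W)\ge1$. If $k\ge2$, the fat vertices of $N_{k-1}[r]$ lie in $B$, and $|B|<M$, so Lemma 6(b) gives $b^{k-2}\le|B|\le2z<b^{h-1}$. Hence in all cases $k\le h$ and $4^k\le z^{0.02}$.

**Supply.** This part produces many core vertices with two pebbles. *Claim: from $C$ one can reach a configuration with $\ge1$ pebble on each vertex of $W$ and $\ge2$ pebbles on each vertex of some $S_0\subset W$ with $|S_0|\ge z^{0.2}$.*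

First, *dispersal*: suppose every vertex of $W$ has $\ge1$ pebble and some vertex $v$ has $\ge z^{0.29}$. By Lemma 6(b) and $3z\le M$, $N_h[v]$ contains at least $3z$ fat vertices, hence at least $3z-|B|\ge z$ core vertices. Choose $\lceil z^{0.2}\rceil$ of them other than $v$ and send one pebble to each from $v$'s own pebbles. The total cost is at most $\lceil z^{0.2}\rceil2^h\le z^{0.29}-1$, so $v$ keeps a pebble and the claim holds.

If some $C(v)\ge z^{0.4}$, use dispersal. Otherwise the claim of the previous-but-one section gives $|L^*|\ge(z/4)/z^{0.4}\ge z^{0.5}$. If $|L^*\cap W|\ge z^{0.2}$, take $S_0=L^*\cap W$. If not, each of the at least $z^{0.5}/2$ vertices $v\in L^*\setminus W$ sends one pebble, from its own pebbles, to a nearest core vertex $w(v)$. If at least $z^{0.2}$ distinct vertices $w(v)$ occur, they form $S_0$. Otherwise some core vertex receives at least $z^{0.3}/2\ge z^{0.29}$ pebbles, and dispersal applies.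

**Demand.** This part builds the tree. Let $y\in W$ with ${\rm dist}(r,y)=k$, and let $\mathcal T$ be a breadth-first search tree from $y$ of $G[N_{k+1}[y]]$; levels are distances from $y$. At most one edge of $G[N_{k+1}[y]]$ is not in $\mathcal T$. Indeed, if there were two, the tree paths from $y$ to their (at most four) endpoints would form a subtree on $s\le4(k+1)+1\le4R+1$ vertices. This set would span at least $(s-1)+2=s+1$ edges, against (G5).

A core vertex at level $\le k$ has at least $D/200-1$ core neighbors by Lemma 8, all in $N_{k+1}[y]$. All but at most two of them are its children in $\mathcal T$: the exceptions are its parent and a neighbor along the non-tree edge. As $D/200-3\ge4$, $\mathcal T$ contains a subtree $\Gamma\subset W$ rooted at $y$ in which every vertex of level $<k$ has exactly $4$ children and whose leaf set $X$ is its level $k$. So $|X|=4^k$. Let $F=\Gamma\setminus X$; then $|F|=(4^k-1)/3<4^k$.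

A vertex $u$ outside $F$ has at most two neighbors in $\Gamma$. To see this, note that $\Gamma\subset N_k[y]$, so every neighbor of $\Gamma$ lies in $N_{k+1}[y]$, and the edges concerned are tree edges or the one non-tree edge. Along tree edges, a neighbor of $u$ is its parent or a child. If $u\notin\Gamma$, no child of $u$ is in $\Gamma$, because $\Gamma$ is closed under parents. If $u\in X$, its children are at level $k+1$, outside $\Gamma$. So only the parent and one neighbor along the non-tree edge remain.

**Connection.** This part joins supply to demand. We choose $S\subset S_0\setminus F$ with $|S|=4^k$ such that each vertex has at most $D/3000$ neighbors in $S$. If $4^k\le D/3000$, any $S$ of this size works, and it exists since $|S_0|\ge z^{0.2}\ge2\cdot4^k$. If $4^k>D/3000$, then $D<3000z^{0.02}$, and we choose vertices of $S_0\setminus F$ greedily at pairwise distance $\ge3$. A ball of radius $2$ has at most $1+10D+10D(10D-1)=1+100D^2$ vertices, so each choice excludes at most that many. The greedy choice succeeds because $z^{0.2}-4^k\ge4^k(1+100D^2)$, the right side being $O(z^{0.06})$. Then each vertex has at most one neighbor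 in $S$.

Every vertex of $W\setminus F$ has at most $2\le D/3000$ neighbors in $F$ and in $X$. By Lemma 9 with $q=4^k\le z^{0.02}\le M/2$ and Transport, we obtain $\ge2$ pebbles on every leaf of $\Gamma$; the paths avoid $F$. Now move up $\Gamma$: each leaf sends $1$, a vertex at level $k-1$ receives $4$ and sends $2$, and in general a vertex at level $k-j$ receives $2^{j+1}$ and, if $j<k$, sends $2^j$. So $y$ receives $2^{k+1}\ge2^k$ pebbles and reaches $r$ at distance $k$, a contradiction.

## Counting when at most $b/2$ vertices are empty

In this range $z$ may be tiny and nothing may be wasted. This is where minimum degree $3$ is used exactly.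

By (2), $B=Z$, so a fat vertex is in $W$ if and only if it is not in $Z$. Every fat vertex has at least $D/100-z-1\ge D/200$ neighbors in $W$, since $z\le D/6400$. Moreover $L\ne\emptyset$ by (1), and $L\setminus W\subset T$. A neighbor of a thin vertex is fat, hence lies either in $Z$ or in $W$.

**(i) The case $N(r)\cap W\ne\emptyset$.** One slide suffices here. Let $y\in N(r)\cap W$. It is enough to get one vertex $s\in W$ with $\ge2$ pebbles, all core vertices keeping $\ge1$: then Lemma 9 with $q=1$, $F=\emptyset$, $S=\{s\}$, $X=\{y\}$ and Transport give two pebbles on $y$, hence one on $r$.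

If $L\cap W\ne\emptyset$, we have $s$. Otherwise $L\subset T$. If some $v\in L$ has a core neighbor, send a pebble there. If some $v\in L$ has $C(v)\ge4$ and $N(v)\subset Z$, send two pebbles to some $c\in N(v)$ and one from $c$ to a core neighbor of $c$. In the only case left, every $v\in L$ is thin with $C(v)\le3$ and $N(v)\subset Z$. The sets $N(v)$ are disjoint and have at least three elements, so $z\ge3|L|$, while (1) gives $z\le2|L|$, a contradiction.

**(ii) The case $N(r)\cap W=\emptyset$.** Now two slides are needed. Since fat vertices have core neighbors, $r$ is thin, and $N(r)\subset Z$. It suffices to find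

($\star$) a reachable configuration, a set $F\subset W$ with $|F|\le1$, and distinct $s_1,s_2\in W\setminus F$ with $\ge2$ pebbles each, all vertices of $W\setminus F$ having $\ge1$.

Indeed, take $a\in N(r)$, which is fat, and two vertices $y_1,y_2\in(N(a)\cap W)\setminus F$. Lemma 9 with $q=2$, whose degree conditions hold because all three sets have at most two elements, and Transport give $\ge2$ pebbles on both $y_i$, hence two on $a$, hence one on $r$. Suppose ($\star$) cannot be achieved.

Then $|L\cap W|\le1$, since two vertices of $L\cap W$ give ($\star$) with $F=\emptyset$. No $u\in L\cap W$ has $C(u)\ge4$: otherwise send one pebble to each of two core neighbors of $u$ and take $F=\{u\}$. All other vertices of $L$ are thin. For $v\in L\cap T$ let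
$$\varepsilon(v)=C(v)-1,\qquad\zeta(v)=|N(v)\cap Z|,$$
and note $N(v)\setminus Z=N(v)\cap W$. By (G2) the sets $N(v)$, $v\in L\cap T$, are disjoint from each other and from $\{r\}\cup N(r)$ (here $v\ne r$ because $C(r)=0$). The set $\{r\}\cup N(r)\subset Z$ has at least $4$ elements because $\deg r\ge3$. So $z\ge4+\sum_{L\cap T}\zeta(v)$, and with (1),
$$\sum_{v\in L\cap T}(\varepsilon(v)-\zeta(v))+\sum_{u\in L\cap W}(C(u)-1)\ge4.\tag{3}$$
We show that the left side is at most $3$.

*Case I: $L\cap W=\{u\}$*, so $C(u)\in\{2,3\}$. Let $v\in L\cap T$.

* If $N(v)\subset Z$, then $C(v)\le3$: otherwise send two pebbles to some $c\in N(v)$ and one from $c$ to a core neighbor $w\ne u$ of $c$, giving ($\star$) with $u,w$ and $F=\emptyset$. So $\varepsilon(v)-\zeta(v)\le2-3=-1$.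
* If $v$ has a core neighbor $w\ne u$, send a pebble to $w$; then ($\star$) holds with $u,w$. So this does not occur.
* Otherwise $N(v)\cap W=\{u\}$; by disjointness there is at most one such $v$. Then $C(u)+\lfloor C(v)/2\rfloor\le3$: otherwise move $\lfloor C(v)/2\rfloor$ pebbles to $u$, then one from $u$ to each of two core neighbors of $u$, with $F=\{u\}$. So $C(u)=2$ and $C(v)\le3$. Since $\deg v\ge3$ gives $\zeta(v)\ge2$, we get $(C(u)-1)+\varepsilon(v)-\zeta(v)\le1+2-2=1$.

If a vertex of the third kind exists, the left side of (3) is at most $1$; if not, it is at most $C(u)-1\le2$. Both contradict (3).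

*Case II: $L\cap W=\emptyset$*, so $L\subset T$. Call $v\in L$ *active* if $N(v)\cap W\ne\emptyset$ or $C(v)\ge4$. An active $v$ can, from its own pebbles, put a pebble on a core vertex within distance $2$ of $v$ (via some $c\in N(v)$ if $N(v)\subset Z$). Two active vertices would give ($\star$): their targets are distinct, since a common target would put two thin vertices at distance $\le4$, against (G2). So at most one vertex is active. An inactive $v$ has $C(v)\le3$ and $N(v)\subset Z$, so $\varepsilon(v)-\zeta(v)\le2-3<0$. For an active $v$:

* If $|N(v)\cap W|\ge2$, then $C(v)\le3$ (else send one pebble to each of two core neighbors), so $\varepsilon-\zeta\le2$.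
* If $N(v)\cap W=\{w\}$, then $C(v)\le5$ (else move three pebbles to $w$, which then has $\ge4$, and send one to each of two core neighbors of $w$; $F=\{w\}$). Also $\zeta\ge2$, so $\varepsilon-\zeta\le4-2=2$.
* If $N(v)\subset Z$, then $C(v)\le7$ (else move four pebbles to some $c\in N(v)$ and from there one to each of two core neighbors of $c$). Also $\zeta\ge3$, so $\varepsilon-\zeta\le6-3=3$.

So the left side of (3) is at most $3$, a contradiction.

*End of the proof of Theorem 4.* The bound $z\le M/4$ holds in all cases, and the three ranges $z\ge H^4$, $b/2<z<H^4$, $z\le b/2$ cover all $z\ge1$. Hence every configuration of size $n$ reaches every root, so $\pi(G)\le n$. With $\pi(G)\ge n$, $G$ is Class 0. $\square$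

The count is tight against Lemma 3. There, with $\deg r=2$ and $\deg x=3$, the vertex $x$ has $7$ pebbles and three empty neighbors, so $\varepsilon(x)-\zeta(x)=3$, while $\{r\}\cup N(r)$ has only $3$ elements.

## Proof of Theorem 1

The lower bound was proved with isolated vertices.

**Upper bound.** Let $p\gg\log m/m$; then $p\ge p_0:=2\log m/m$ for large $m$. By monotonicity of Class 0 it suffices to treat $p_0$. We have
$$\Pr(\delta(G_{p_0})\le2)\le2m\Pr({\rm Bin}(m,p_0)\le2)=O(m\cdot\log^2m\cdot m^{-2})\to0 .$$
By Lemma 5 with $p_-=p_+=p_0$, whp $G_{p_0}$ is good, so it is Class 0 by Theorem 4.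

**The whole threshold set.** This part identifies every member of ${\sf t}_{\mathcal B}({\rm Class\ }0)$. Let $t^*=\log m/m$. We have shown that $t^*$ is in the set. If $t=\Theta(t^*)$, then $p\gg t\Leftrightarrow p\gg t^*$ and $p\ll t\Leftrightarrow p\ll t^*$, so $t$ is in the set. Conversely let $t>0$ be in the set.

* Suppose $t\ne O(t^*)$. Then $t/t^*\to\infty$ along a subsequence. Let $p=\min(1,\sqrt{tt^*})$ on the subsequence and $p=\min(1,t/m)$ elsewhere. Then $p\ll t$, since $p/t\le\sqrt{t^*/t}$ respectively $p/t\le1/m$. So the probability of Class 0 tends to $0$. But along the subsequence $p/t^*=\min(1/t^*,\sqrt{t/t^*})\to\infty$, so it tends to $1$ there, a contradiction. So $t=O(t^*)$; in particular $t\to0$.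
* Suppose $t\ne\Omega(t^*)$. Then $t/t^*\to0$ along a subsequence. Let $p=\sqrt{tt^*}$ on the subsequence (where $p\le t^*\le 1$ eventually) and $p=\min(1,\sqrt t)$ elsewhere. Then $p\gg t$, since $p/t=\sqrt{t^*/t}$ respectively $p/t=\min(1/t,1/\sqrt t)$. So the probability tends to $1$. But along the subsequence $p/t^*=\sqrt{t/t^*}\to0$, so it tends to $0$ there, a contradiction.

Hence ${\sf t}_{\mathcal B}({\rm Class\ }0)=\Theta(\log m/m)$. $\square$

## Proof of Theorem 2

**Degrees in a narrow window.** This part locates the moment when the minimum degree becomes $3$. Let $\omega=\frac12\log\log m$ and $p_\pm=(\log m+2\log\log m\pm\omega)/m$; the hypotheses of Lemma 5 hold. For $p\in[p_-,p_+]$ and fixed $i$, $\Pr({\rm Bin}(m,p)=i)\sim\frac{(mp)^i}{i!}e^{-mp}$, and $e^{-mp_\pm}=m^{-1}(\log m)^{-2}e^{\mp\omega}$. Degrees within $V_1$ are independent, so the number of vertices of $V_1$ of a given degree is binomial; if its mean tends to infinity, it is whp at least $2$ by Chebyshev. Hence: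

* $m\Pr({\rm Bin}(m,p_-)=2)\sim e^\omega/2\to\infty$, so whp $\delta(G_-)\le2$;
* $2m\Pr({\rm Bin}(m,p_+)\le2)\sim e^{-\omega}\to0$, so whp $\delta(G_+)\ge3$;
* $m\Pr({\rm Bin}(m,p_+)=3)\sim\frac16e^{-\omega}\log m=\frac16(\log m)^{1/2}\to\infty$, so whp $V_1$ contains at least two vertices of degree $3$ in $G_+$.

**Part 1.** Assume these events, the conclusion of Lemma 5, and the fact recorded in its proof that distinct vertices of $T$ are at distance $\ge5$ in $G_+$. Let $\tau$ be the label at which the minimum degree becomes $3$; then $p_-<\tau\le p_+$. The graph $G_\tau$ satisfies $G_-\subset G_\tau\subset G_+$ and $\delta(G_\tau)\ge3$, so it is good, hence Class 0 by Theorem 4.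

Let $G'$ be the graph just before $\tau$ (almost surely labels are distinct). Then $G_-\subset G'\subset G_+$, and $G'$ has a vertex $r$ with $\deg_{G'}r\le2$. Since at least two vertices have degree $3$ in $G_+$, there is one, $x\ne r$, with $\deg_{G'}x\le\deg_{G_+}x=3$. Both have degree $\le3<D/100$ in $G_-$, so both are in $T$, and ${\rm dist}_{G'}(r,x)\ge5$. So $G'$ is disconnected or Lemma 3 applies; in either case it is not Class 0. By monotonicity no earlier graph is Class 0, and all later graphs are.

**Part 2.** First let $c_m\to c$. For large $m$, $p\in[p_-,p_+]$, so by part 1 whp $G_p$ is Class 0 if and only if $\delta(G_p)\ge3$. Let $X$ be the number of vertices of degree $\le2$ in $G_p$ and $q=\Pr({\rm Bin}(m,p)\le2)\sim\frac{(mp)^2}2e^{-mp}$; then $2mq\to e^{-c}$.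

Fix $j$ and $j$ distinct vertices, some in $V_1$, some in $V_2$. Ignoring potential edges among them, their degrees are independent binomials with between $m-j$ and $m$ trials. So the probability that all $j$ degrees are $\le2$ is at most $\Pr({\rm Bin}(m-j,p)\le2)^j\sim q^j$. It is at least $1-j^2p$, a lower bound for the probability of no edges among them, times a product of $j$ probabilities each $\sim q$. So the $j$-th factorial moment of $X$ is $\sim(2mq)^j\to e^{-cj}$, and $X$ converges in distribution to Poisson$(e^{-c})$ by the method of moments. Hence $\Pr(G_p\text{ is Class }0)\to\lim\Pr(X=0)=e^{-e^{-c}}$.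

If $c_m\to\infty$, monotonicity gives $\liminf\Pr\ge e^{-e^{-c}}$ for every fixed $c$, so the limit is $1$. If $c_m\to-\infty$, similarly $\limsup\Pr\le e^{-e^{-c}}$ for every fixed $c$, so the limit is $0$. $\square$
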